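# Properly embedded disks in $\mathbb C^2$ and growth prescribed by a log-convex weight

## 1. Three consecutive slopes exclude injective maps: the theorem and its companions

Let $\mathbb D$ be the unit disk. For a weight $w$ on $\mathbb D$ (a positive, continuous, non-decreasing, unbounded function of $r=|z|\in[0,1)$) put
$$\varphi(s)=\log w(e^s),\qquad s<0 .$$
The weight is log-convex exactly when $\varphi$ is convex.

**Theorem 1.** Let $w$ be a log-convex weight. Assume there are $\nu\in(0,1)$, $\mu\in(1,2)$ and sequences $a_j<b_j<0$, $m_j\ge2$, $\lambda_j\to\infty$ with $L_j:=m_j(b_j-a_j)\to\infty$, such that $\varphi$ is affine with slope $\nu m_j$ on $[a_j-\lambda_j/m_j,\,a_j]$, slope $m_j$ on $[a_j,b_j]$, and slope $\mu m_j$ on $[b_j,\,b_j+\lambda_j/m_j]\subset(-\infty,0)$. Then no injective holomorphic $f:\mathbb D\to\mathbb C^2$ satisfies $|f|\asymp w$.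

**Corollary 2.** (a) Let $\mathcal L_j\ge1$ $(j\ge0)$ be non-decreasing with $\mathcal L_j\to\infty$ and $\mathcal L_{j+1}\le\mathcal L_j+1$ (for example $\mathcal L_j=j+1$). Put $\ell_j=\mathcal L_j(2/3)^j$ and $s_j=-\sum_{i\ge j}\ell_i$. Let $\varphi$ be continuous with $\varphi=0$ on $(-\infty,s_0]$ and slope $(3/2)^j$ on $[s_j,s_{j+1}]$, $j\ge0$. Then $w(r)=e^{\varphi(\log r)}$, $w(0)=1$, is a log-convex radial weight for which no injective holomorphic map, hence no proper holomorphic embedding, $f:\mathbb D\to\mathbb C^2$ satisfies $|f|\asymp w$.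

(b) For every non-decreasing unbounded $\Lambda:[1,\infty)\to[1,\infty)$ there is a weight $w$ as in (a) with $w(1-\delta/2)\le\Lambda(1/\delta)\,w(1-\delta)$ for all small $\delta>0$.

**Theorem 3.** Let $w$ be a weight (log-convex or not) with $w(1-\delta^2)\le A\,w(1-\delta)$ for $0<\delta\le\frac12$. Then there is a proper holomorphic embedding $f:\mathbb D\to\mathbb C^2$ with $|f|\asymp w$.

Theorem 1 and Corollary 2 are negative; Theorem 3 says that for sufficiently slow weights the answer is positive. No complete classification of the weights admitting an embedding is claimed.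

## 2. Weights, their logarithmic profile, and proper maps

**Definition (weight).** A weight function is a function $w:[0,1)\to(0,+\infty)$ that is non-decreasing, continuous and unbounded. Setting $w(z)=w(|z|)$ makes it a radial weight on $\mathbb D$. It is log-convex if $\log w(r)$ is a convex function of $\log r$, $0<r<1$.

For example, $w(r)=(1-r)^{-\alpha}$, $\alpha>0$, has $\varphi(s)=-\alpha\log(1-e^s)$ and $\varphi'(s)=\alpha/(e^{-s}-1)$, which increases in $s$; so it is log-convex. A second example is Corollary 2(a) with $\mathcal L_j=j+1$. Since $\sum_j(j+1)(2/3)^j=9$, we get $s_0=-9$, $s_1=-8$, $s_2=-20/3$. The function $\varphi$ vanishes up to $-9$, rises by $1$ with slope $1$ on $[-9,-8]$, rises by $2$ with slope $3/2$ on $[-8,-20/3]$, then by $3$ with slope $9/4$, and so on. The slopes grow geometrically, with ratio $3/2$, and the rise on each piece tends to infinity.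

**Definition (comparison, proper maps).** For $f=(f_1,\dots,f_n):\mathbb D\to\mathbb C^n$ put $|f|=(|f_1|^2+\dots+|f_n|^2)^{1/2}$. We write $|f|\asymp w$ if there is $C>0$ with $C^{-1}w(z)\le|f(z)|\le Cw(z)$ on $\mathbb D$. A map is proper if preimages of compact sets are compact. A proper holomorphic map is an immersion if its Jacobian is non-degenerate everywhere (in one variable: $f'\ne0$ everywhere), and an embedding if it is moreover one-to-one.

The two conditions are independent: $z\mapsto(z^2,z^3)$ is injective on $\mathbb C$ but not an immersion at $0$, and $z\mapsto e^z$ is an immersion of $\mathbb C$ into $\mathbb C$ which is not injective. If $|f|\asymp w$, properness is automatic, because $w(r)\to\infty$ as $r\to1$.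

In plain words we ask: given a growth rate $w$, can one embed the disk holomorphically in $\mathbb C^2$ so that the whole circle $|z|=r$ lands at distance about $w(r)$ from the origin? Log-convexity is the natural condition. Indeed $\log|f|=\sup_{|v|=1}\log|\langle f,v\rangle|$ is subharmonic, so $\log\max_{|z|=r}|f|$ is convex in $\log r$; if $|f|\asymp w$, then $w$ is comparable to the log-convex function $\max_{|z|=r}|f|$.

The question comes from Evgeny Abakumov and Evgueni Doubtsov, "Approximation by proper holomorphic maps and tropical power series", arXiv:1510.01616 (2015). The known result there is a corollary: for every log-convex radial weight $w$ on $\mathbb D$ there is a proper holomorphic immersion $f:\mathbb D\to\mathbb C^2$ with $|f|\asymp w$, and a proper holomorphic embedding $f:\mathbb D\to\mathbb C^3$ with $|f|\asymp w$. They ask whether one can have embeddings into $\mathbb C^2$. Corollary 2(a) says no.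

Now read the hypothesis of Theorem 1. Along the sequence, the graph of $\varphi$ contains a segment of slope $m_j$ with a corner at each end. At the left corner the slope jumps up from $\nu m_j$, at the right corner it jumps up to $\mu m_j$, less than twice $m_j$. Lengths are measured in the unit $1/m_j$, the horizontal distance over which the middle segment rises by $1$. In this unit all three segments become infinitely long.

Such weights cannot be doubling. Suppose $w(1-\delta/2)\le A\,w(1-\delta)$ for all $0<\delta<1$. Write $a=\log(1-\delta)$. As $1-\delta/2\ge\sqrt{1-\delta}$, we get $\varphi(a/2)-\varphi(a)\le\log A$. If $\varphi$ is convex with slope $m$ on $[a,b]$, then $\varphi(a/2)-\varphi(a)\ge m|a|/2$. So $m(b-a)\le m|a|\le2\log A$, and $L_j\to\infty$ is impossible. Corollary 2(b) says that the obstruction nevertheless occurs arbitrarily close to the doubling class.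

On the other side, Theorem 3 applies for instance to $w(r)=(\log\frac e{1-r})^\alpha$, $\alpha>0$: here $w(1-\delta^2)=(1+2\log\frac1\delta)^\alpha\le2^\alpha w(1-\delta)$. It also applies to any weight comparable to one of these, after enlarging $A$.

## 3. Monomials, strips, and a failed compactness argument

**One component.** For $n=1$ there is never a map with $|f|\asymp w$. Such an $f$ has no zeros, since $w>0$. Then $1/f$ is holomorphic and tends to $0$ at the boundary, so $1/f\equiv0$ by the maximum principle, which is absurd. Hence at least two components are needed, and they must take turns in being large.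

**From an annulus to a strip.** Suppose $f:\mathbb D\to\mathbb C^2$ is holomorphic with $C^{-1}w\le|f|\le Cw$, $C>1$. In the situation of Theorem 1 fix $j$, write $m,a,b,L$ for $m_j,a_j,b_j,L_j$, and $x=\operatorname{Re}u$, $y=\operatorname{Im}u$. Put
$$F(u)=F_j(u)=e^{-\varphi(a)}f(e^{a+u/m})\quad(x<m|a|),\qquad\theta_j(x)=\varphi(a+x/m)-\varphi(a).$$
Then
$$C^{-1}e^{\theta_j(x)}\le|F(u)|\le Ce^{\theta_j(x)},\tag{1}$$
and $F$ has period $2\pi im$. The hypotheses on $\varphi$ become
$$\theta_j(x)=\nu x\ \text{ on }[-\lambda_j,0],\qquad\theta_j(x)=x\ \text{ on }[0,L],\qquad\theta_j(x)=L+\mu(x-L)\ \text{ on }[L,L+\lambda_j],$$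
and $m|a|-L=m|b|>\lambda_j$. So the annulus over $[a,b]$ has become a strip of large width $L$, on which $|F|\asymp e^x$; one turn around the annulus is the translation by $2\pi im$. Since $e^{a+u/m}=e^{a+u'/m}$ exactly when $u-u'\in2\pi im\mathbb Z$, injectivity of $f$ means
$$F(u)=F(u')\ \Rightarrow\ u-u'\in2\pi im\,\mathbb Z.\tag{2}$$
Here $m$ need not be an integer.

**A single slope is no obstacle.** The model for growth $r^m$ is $z^mb_0$ with a constant vector $b_0$, that is $F(u)=e^ub_0$. It has the period $2\pi i$, much shorter than $2\pi im$, so it is far from injective. But a small perturbation repairs this: $f(z)=(z^m,z^{m+1})$ is injective on $\mathbb D\setminus\{0\}$, since the quotient of the components is $z$, and $r^m\le|f|\le\sqrt2\,r^m$. On an annulus $e^a<|z|<e^b$ it becomes $F(u)=(e^u,e^{a}e^{u+u/m})$, and $L=m(b-a)$ may be as large as we like.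

**Where compactness stops.** Here is the first thing to try. On the strip write $F=e^uB$ with $B$ bounded above and below. Translate so that the midline of the strip goes to $x=0$, divide by the size, and let $L_j\to\infty$. The maps $B$ converge along a subsequence to a bounded entire map, a constant $b_0$, and $F$ converges to $e^ub_0$, which is not injective. In one variable this would be a contradiction, because by Hurwitz a non-constant limit of injective functions is injective. In $\mathbb C^2$ there is no such theorem: the maps $u\mapsto(e^u,\varepsilon u)$ are injective on $\mathbb C$ and converge locally uniformly to $(e^u,0)$ as $\varepsilon\to0$. The example $(z^m,z^{m+1})$ shows that this is not a technical problem: the long strip alone carries no contradiction. The corners must enter.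

**Two corners, by hand.** Let us write down the simplest map which follows both corners:
$$F(u)=\big(e^u,\ e^{\nu u}+e^{-(\mu-1)L}e^{\mu u}\big),\qquad0<\nu<1<\mu<2.$$
Put $\theta(x)=\max(\nu x,\,x,\,L+\mu(x-L))$. Clearly $|F|\le3e^\theta$. Let $L$ be so large that $e^{-(\mu-1)L}$ and $e^{-(1-\nu)L}$ are at most $\frac12$; then $|F|\ge\frac12e^\theta$. Indeed, for $0\le x\le L$ the first component has modulus $e^x$. For $x\le0$ the last term is at most $e^{-(\mu-1)L}e^{\nu x}\le\frac12e^{\nu x}$. For $x=L+t$, $t\ge0$, we have $e^{\nu x}\le e^{-(1-\nu)L}e^{L+\mu t}\le\frac12e^{L+\mu t}$.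

Compare $F(u+2\pi i)$ with $F(u)$. The first components agree, and the difference of the second ones, divided by $e^u$, is
$$\alpha e^{(\nu-1)u}+\beta e^{(\mu-1)(u-L)},\qquad\alpha=e^{2\pi i\nu}-1\ne0,\quad\beta=e^{2\pi i\mu}-1\ne0.$$
Near $x=0$ this has modulus about $|\alpha|$, near $x=L$ about $|\beta|$, and in the middle it is tiny. It has zeros, where $e^{(\mu-\nu)u}=-(\alpha/\beta)e^{(\mu-1)L}$, and these satisfy $x=\big((\mu-1)L+\log|\alpha/\beta|\big)/(\mu-\nu)$, inside $(0,L)$ for large $L$. So $F(u+2\pi i)=F(u)$ for some $u$, and the map is not injective.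

This computation contains the plan. We attach to any injective $f$ a scalar holomorphic "return error" $g$ on the strip. It will be zero-free by injectivity, bounded below at both ends because of the corners, and $O(1/L)$ in the middle by Cauchy's estimate. The minimum principle for $\log|g|$ then gives a contradiction.

There are two difficulties. First, $F(u+2\pi i)-F(u)$ is a vector, and a vector function of one variable usually has no zeros. We make it scalar by changing the return time from $2\pi i$ to $2\pi i+\eta(u)$, so that one component of the difference vanishes identically. Second, we must show that a corner really forces $g$ to be bounded below. That is a rigidity statement about entire maps.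

## 4. The scalar return error on the strip

Let $f$ be injective and holomorphic with $C^{-1}w\le|f|\le Cw$, $C>1$. Keep the notation of Section 3. The constants $C_1,C_3,C_5,K_0$ below depend only on $C$, not on $j$. Write $\det(p,q)=p_1q_2-p_2q_1$ for $p,q\in\mathbb C^2$. On $S=\{0<x<L\}$ let
$$B(u)=e^{-u}F(u),\qquad C^{-1}\le|B|\le C,\qquad B(u+2\pi im)=e^{-2\pi im}B(u),\qquad\rho(u)=\min(x,L-x).$$

**Step 1 (a bounded holomorphic direction transversal to $B$).** To speak of "one component of the difference" we need a second vector field $V$ which, with $B$, forms a holomorphic frame, with bounds independent of $j$. The pointwise orthogonal complement of $B$ is not holomorphic. What we need is Carleson's corona theorem (Ann. of Math. 76 (1962)): if $g_1,g_2\in H^\infty(\mathbb D)$, $|g_i|\le1$ and $|g_1|^2+|g_2|^2\ge\delta^2>0$, then there are $h_1,h_2\in H^\infty(\mathbb D)$ with $g_1h_1+g_2h_2=1$ and $\|h_i\|_\infty\le c(\delta)$.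

The strip $S$ is conformally equivalent to $\mathbb D$, so the theorem holds on $S$. Apply it to $(g_1,g_2)=B/C$, with $\delta=C^{-2}$. Then $B_1h_1+B_2h_2=C$, and for $V=(h_2,-h_1)/C$ we get
$$\det(V,B)=\frac{h_2B_2+h_1B_1}{C}=1,\qquad|V|\le C_1.$$

We also want $V$ to transform well under the period. Consider the means
$$A_N(u)=\frac1N\sum_{k=0}^{N-1}e^{-2\pi imk}V(u+2\pi imk).$$
Since $B(u+2\pi imk)=e^{-2\pi imk}B(u)$,
$$\det\big(e^{-2\pi imk}V(u+2\pi imk),B(u)\big)=\det(V,B)(u+2\pi imk)=1,$$
so $\det(A_N,B)=1$, and $|A_N|\le C_1$. By Montel a subsequence converges locally uniformly, and the limit keeps both properties. Moreover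
$$e^{-2\pi im}A_N(u+2\pi im)-A_N(u)=\frac1N\Big(e^{-2\pi imN}V(u+2\pi imN)-V(u)\Big)\to0.$$
Replacing $V$ by the limit we have in addition $V(u+2\pi im)=e^{2\pi im}V(u)$. Finally $1=|\det(V,B)|\le|V||B|$ gives $|V|\ge1/C$. Every vector $p\in\mathbb C^2$ now decomposes as
$$p=\det(p,B)\,V+\det(V,p)\,B,$$
as one sees by taking determinants with $B$ and with $V$.

**Step 2 (the corrected return time and the function $g$).** We look for $\eta(u)$ such that $F(u+2\pi i+\eta)-F(u)$ has no $B$-component.

On a segment from $u$ to $u+h$ with $|h|\le\rho(u)/2$, every point has distance at least $\rho(u)/2$ from $\partial S$. Cauchy's estimate gives $|B'|\le2C/\rho(u)$ there, so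
$$|B(u+h)-B(u)|\le\frac{2C|h|}{\rho(u)}\qquad(|h|\le\rho(u)/2).\tag{3}$$
Let $K_0=\max(16,160CC_1)$ and let $\rho(u)>K_0$. If $|\eta|\le1$, then $|2\pi i+\eta|<8\le\rho(u)/2$, and this persists for $|\eta|$ slightly larger than $1$. Define
$$E(u,\eta)=e^\eta\det\big(V(u),B(u+2\pi i+\eta)\big)=e^\eta(1+r),\qquad r=\det\big(V(u),B(u+2\pi i+\eta)-B(u)\big).$$
By (3), $|r|\le16CC_1/\rho(u)\le\frac1{10}$. We solve $E(u,\eta)=1$ by comparing with $e^\eta=1$. For $0<|\eta|\le1$,
$$|e^\eta-1|\ge|\eta|-\sum_{k\ge2}\frac{|\eta|^k}{k!}\ge|\eta|\big(1-(e-2)\big)=(3-e)|\eta|>0.28\,|\eta|.$$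
On $|\eta|=1$ we have $|(E-1)-(e^\eta-1)|=|e^\eta r|\le e/10<0.28<|e^\eta-1|$. In $|\eta|<1$ the function $e^\eta-1$ has exactly one zero, a simple one at $0$. By Rouché, $E(u,\eta)=1$ has exactly one solution $\eta=\eta(u)$ in $|\eta|<1$, and it is simple. By the implicit function theorem it depends holomorphically on $u$. Since
$$E(u+2\pi im,\eta)=e^\eta\det\big(e^{2\pi im}V(u),e^{-2\pi im}B(u+2\pi i+\eta)\big)=E(u,\eta),$$
uniqueness shows that $\eta$ is $2\pi im$-periodic. From $e^\eta(1+r)=1$ we get $e^\eta-1=-e^\eta r$. Hence $0.28|\eta|\le e|r|$, so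
$$|\eta|\le10|r|\le\frac{C_3}{\rho(u)},\qquad C_3=160CC_1.$$

Put $\chi(u)=u+2\pi i+\eta(u)$, a point of $S$. Since $F(\chi(u))=e^{\chi(u)}B(\chi(u))=e^ue^\eta B(\chi(u))$,
$$\det\big(V,F\circ\chi-F\big)=e^u\big(E(u,\eta(u))-1\big)=0.$$
By the decomposition of Step 1,
$$F(\chi(u))-F(u)=e^ug(u)V(u)\qquad(K_0<x<L-K_0),\tag{4}$$
with the holomorphic function $g=e^{-u}\det(F\circ\chi-F,B)$. We need three properties of $g$.

First, $|g|$ is $2\pi im$-periodic: in $g(u+2\pi im)$ the factor $e^{-u}$ changes by $e^{-2\pi im}$, the vector $F\circ\chi-F$ does not change, and $B$ changes by $e^{-2\pi im}$; so $g(u+2\pi im)=e^{-4\pi im}g(u)$.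

Second, $g$ is small away from the ends. Using $|e^\eta-1|\le(e-1)|\eta|\le2|\eta|$ and (3),
$$|g|\le C\,\big|e^\eta B(\chi)-B(u)\big|\le C\Big(2|\eta|C+\frac{16C}{\rho(u)}\Big)\le\frac{C_5}{\rho(u)}.\tag{5}$$

Third, $g$ has no zeros. If $g(u)=0$, then $F(\chi(u))=F(u)$ with $0<|\chi(u)-u|<8<4\pi\le2\pi m$, which contradicts (2). This is the only place where $m\ge2$ and the injectivity of $f$ are used.

Two examples show what $g$ measures. For $f=(z^m,z^{m+1})$ we have $B=(1,e^{a+u/m})$. With $V=(0,-1)$ we get $\det(V,B)\equiv1$, so $E=e^\eta$, $\eta=0$, and $g=-e^{a+u/m}(e^{2\pi i/m}-1)$. This is zero-free and small everywhere, $|g|\le\frac{2\pi}me^{a+x/m}$, at the ends as well. For the two-corner map of Section 3, again with $V=(0,-1)$ and $\eta=0$, we get $g=-\big(\alpha e^{(\nu-1)u}+\beta e^{(\mu-1)(u-L)}\big)$, which is not small near $x=0$ and $x=L$. So what remains to be shown is that a corner keeps $|g|$ away from $0$ near it.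

## 5. Rigidity of entire maps with a corner

Suppose $g$ were nearly $0$ at some point near the left end. Passing to the limit $j\to\infty$, with that point kept at bounded distance from $0$, produces an entire map $F$ with $|F|\asymp e^{\max(\nu x,x)}$. By Hurwitz, $g$ becomes identically $0$, so that $F(u+2\pi i+\eta(u))=F(u)$ on a half-plane. The following lemma says that this cannot happen; part (ii) is the statement for the right end.

**Lemma 4.** Let $C>1$, $C_3>0$, $K_0\ge2$, and let $F:\mathbb C\to\mathbb C^2$ be entire with $C^{-1}e^{\theta(x)}\le|F(u)|\le Ce^{\theta(x)}$ on $\mathbb C$.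

(i) If $\theta(x)=\max(\nu x,x)$ with $0<\nu<1$, there is no holomorphic $\eta$ on $\{x>K_0\}$ with $|\eta(u)|\le\min(1,C_3/x)$ and $F(u+2\pi i+\eta(u))=F(u)$.

(ii) If $\theta(x)=\max(x,\mu x)$ with $1<\mu<2$, there is no holomorphic $\eta$ on $\{x<-K_0\}$ with $|\eta(u)|\le\min(1,C_3/|x|)$ and $F(u+2\pi i+\eta(u))=F(u)$.

The endpoints $\nu=0$ and $\mu=2$ must be excluded: $F(u)=(e^u,1)$ has $|F|\asymp e^{\max(0,x)}$, $F(u)=(e^u,e^{2u})$ has $|F|\asymp e^{\max(x,2x)}$, and both are $2\pi i$-periodic, so $\eta=0$ works.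

It is instructive to do the case $\eta=0$ of (i) first. Then $F(u)=H(e^u)$ for $x>K_0$ with $|H(q)|\le C|q|$, so $H(q)=H_1q+O(1)$ at infinity. A linear form $l\ne0$ killing $H_1$ makes $l(F)$ bounded on all of $\mathbb C$, hence constant, hence $0$ because $F\to0$ as $x\to-\infty$. So $F$ has values in a line, and one zero-free entire function would have to grow with two different exponents, which is impossible. For general $\eta$ we look for a new coordinate $v$ in which $\chi$ is exactly the translation by $2\pi i$. That is the work in the proof.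

**Proof.** Put $\iota=1$ in case (i), $\iota=-1$ in case (ii), and $\Pi_t=\{\iota x>t\}$. In both cases $\theta(x)=x$ on $\Pi_0$. Suppose $\eta$ exists; it is defined on $\Pi_{K_0}$ and $|\eta|\le\min(1,C_3/(\iota x))$. Put $\chi(u)=u+2\pi i+\eta(u)$ and $\kappa=2\log C>0$.

**Iterates.** We show that $\chi$ can be iterated forever and hardly moves real parts. Claim: on $\Pi_{K_0+\kappa}$ all $\chi^k$ $(k\ge0)$ are defined, have values in $\Pi_{K_0}$, and satisfy $|\operatorname{Re}\chi^k(u)-x|\le\kappa$. For $k=0$ this is clear. Let $u\in\Pi_{K_0+\kappa}$ and suppose $\chi^i(u)$ is defined and lies in $\Pi_{K_0}$ for $i\le k$. Then $\chi^{k+1}(u)$ is defined, $F(\chi^{k+1}(u))=F(u)$, and $\iota\operatorname{Re}\chi^{k+1}(u)>K_0-1>0$ because $|\eta|\le1$. On $\Pi_0$ we have $C^{-1}e^x\le|F|\le Ce^x$. Two points of $\Pi_0$ with the same value of $F$ therefore have real parts differing by at most $2\log C=\kappa$. So $|\operatorname{Re}\chi^{k+1}(u)-x|\le\kappa$, and $\iota\operatorname{Re}\chi^{k+1}(u)\ge\iota x-\kappa>K_0$.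

**A derivative bound.** If $h$ is holomorphic on a disc of radius $R$ about $u$ and $|\operatorname{Re}h|\le\kappa$ there, then $|h'(u)|\le2\kappa/R$. Indeed, for $R'<R$, expanding $h$ in powers and using $2\operatorname{Re}h=h+\overline h$,
$$h'(u)=\frac1{\pi R'}\int_0^{2\pi}\operatorname{Re}h(u+R'e^{it})\,e^{-it}\,dt,$$
so $|h'(u)|\le2\kappa/R'$; let $R'\to R$.

**An Abel function.** The aim is a holomorphic $v$, close to $u$ in real part, with $v\circ\chi=v+2\pi i$. We average. On $\Pi_{K_0+\kappa}$ let
$$v_N=\frac1N\sum_{k=0}^{N-1}(\chi^k-2\pi ik),\qquad|\operatorname{Re}(v_N-u)|\le\kappa .$$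
Subtract from $v_N$ an imaginary constant, so that $v_N-u$ becomes real at a fixed base point. By the derivative bound the functions $v_N-u$ are then locally bounded, and by Montel a subsequence of the $v_N$ converges locally uniformly to a holomorphic $v$ with $|\operatorname{Re}v-x|\le\kappa$. Let $u\in\Pi_{K_0+2\kappa}$. Then $\chi(u)\in\Pi_{K_0+\kappa}$, the subtracted constants cancel in the following difference, and the sum telescopes:
$$v_N(\chi(u))-v_N(u)=\frac{\chi^N(u)-u}N=2\pi i+\frac1N\sum_{k=0}^{N-1}\eta(\chi^k(u)).$$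
The real part of the middle term is at most $\kappa/N$ in modulus. As $\iota\operatorname{Re}\chi^k(u)\ge\iota x-\kappa$, the last mean has modulus at most $C_3/(\iota x-\kappa)$. In the limit $v\circ\chi-v=2\pi i+c$ on $\Pi_{K_0+2\kappa}$, with $c$ holomorphic, $\operatorname{Re}c=0$ and $|c(u)|\le C_3/(\iota x-\kappa)$. A holomorphic function with zero real part on a half-plane is constant, and this constant is $0$ because the bound tends to $0$ as $\iota x\to\infty$. Thus
$$v\circ\chi=v+2\pi i\quad\text{on }\Pi_{K_0+2\kappa}.\tag{6}$$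

**Change of variable.** We show that $v$ is a coordinate and that $F$ is a function of $e^v$. Let $h=v-u$, so $|\operatorname{Re}h|\le\kappa$ on $\Pi_{K_0+\kappa}$. Put $X_1=K_0+5\kappa$. Points of $\Pi_{X_1}$ have distance more than $4\kappa$ from the boundary of $\Pi_{K_0+\kappa}$, so $|h'|\le2\kappa/(4\kappa)=\frac12$ on $\Pi_{X_1}$. As $\Pi_{X_1}$ is convex, $|v(u)-v(u')|\ge\frac12|u-u'|$ there, and $v$ is injective on $\Pi_{X_1}$.

Let $X_2=X_1+\kappa$ and $p\in\Pi_{X_2}$. Put $D_p=\{\iota x\ge\iota\operatorname{Re}p-\kappa\}$, a closed half-plane contained in $\Pi_{X_1}$. The map $u\mapsto p-h(u)$ sends $D_p$ into itself, since $|\operatorname{Re}h|\le\kappa$, and it is a $\frac12$-contraction. Its fixed points are the solutions of $v(u)=p$. So there is a unique $u=:\omega(p)\in D_p$ with $v(u)=p$. The map $\omega$ is the restriction to $\Pi_{X_2}$ of the inverse of the injective holomorphic function $v|_{\Pi_{X_1}}$, hence holomorphic. From $|\operatorname{Re}v-x|\le\kappa$ we get $|\operatorname{Re}\omega(p)-\operatorname{Re}p|\le\kappa$.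

Since $\omega(p)\in\Pi_{X_1}\subset\Pi_{K_0+2\kappa}$, (6) gives $v(\chi(\omega(p)))=p+2\pi i$. Hence $|\operatorname{Re}\chi(\omega(p))-\operatorname{Re}p|\le\kappa$, so $\chi(\omega(p))\in D_p=D_{p+2\pi i}$. By uniqueness $\omega(p+2\pi i)=\chi(\omega(p))$, and therefore $F(\omega(p+2\pi i))=F(\chi(\omega(p)))=F(\omega(p))$. So $F\circ\omega$ is $2\pi i$-periodic on $\Pi_{X_2}$:
$$F(\omega(p))=H(e^p),\qquad|H(q)|\le Ce^\kappa|q|,$$
where $H$ is holomorphic in $\{|q|>e^{X_2}\}$ in case (i) and in $\{0<|q|<e^{-X_2}\}$ in case (ii). Put $X_3=X_2+\kappa$. If $u\in\Pi_{X_3}$, then $v(u)\in\Pi_{X_2}$ and $u\in D_{v(u)}$, so $u=\omega(v(u))$ and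
$$F(u)=H(e^{v(u)}),\qquad e^{-\kappa}e^x\le|e^{v(u)}|\le e^\kappa e^x.\tag{7}$$

**A linear relation in case (i).** The bound on $H$ and its Laurent expansion give $H(q)=H_1q+O(1)$ as $q\to\infty$. Choose a linear form $l\ne0$ on $\mathbb C^2$ with $l(H_1)=0$. By (7), after enlarging $X_3$, $l(F)$ is bounded on $\{x>X_3\}$. It is bounded on $\{x\le X_3\}$ because $|F|\le Ce^{\theta(x)}$. So $l(F)$ is a bounded entire function, hence constant. Since $\nu>0$, $|F|\to0$ as $x\to-\infty$, and $l(F)\equiv0$.

**A linear relation in case (ii).** The singularity of $H$ at $0$ is removable, $H(0)=0$, and $H(q)=H_1q+O(q^2)$ as $q\to0$. Choose $l\ne0$ with $l(H_1)=0$. By (7), after enlarging $X_3$, $|l(F)|=O(e^{2x})$ on $\{x<-X_3\}$. On $\{-X_3\le x\le0\}$ both $l(F)$ and $e^{-2x}$ are bounded. On $\{x\ge0\}$ we have $|l(F)|=O(e^{\mu x})$. As $\mu<2$, the function $l(F)e^{-2u}$ is bounded and entire and tends to $0$ as $x\to+\infty$. Hence $l(F)\equiv0$.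

**The contradiction.** In both cases $F=e(u)b_0$ with a fixed vector $b_0$, $|b_0|=1$, and an entire function $e$, zero-free since $F$ is. The function $\log|e|=\log|F|$ is harmonic on $\mathbb C$ and $\log|e|-\theta(x)$ is bounded. So $\log|e|$ has at most linear growth, and by Liouville's theorem for harmonic functions $\log|e|=\alpha x+\beta y+\gamma$ with real constants. Boundedness of $\theta(x)-\alpha x-\beta y$ in $y$ forces $\beta=0$, so $\theta(x)-\alpha x$ is bounded on $\mathbb R$. This is impossible because $\theta$ has different slopes at $-\infty$ and at $+\infty$. $\square$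

## 6. Proof of Theorem 1: large at the corners, small in the middle

We continue with the injective map $f$ of Section 4 and now let $j$ vary; write $F_j,V_j,\eta_j,\chi_j,g_j$.

**Step 3 (lower bound near both ends).** Let $K=K_0+1$. Claim: there are $c>0$ and $j_1$ such that $L_j>2K$ and $|g_j|\ge c$ on the lines $x=K$ and $x=L_j-K$, for all $j\ge j_1$.

The left line. If the claim fails there, then along a subsequence of $j$ there are $y_j\in\mathbb R$ with $g_j(K+iy_j)\to0$. Put $\tilde F_j(u)=e^{-iy_j}F_j(u+iy_j)$, and let $\tilde V_j,\tilde\eta_j,\tilde g_j$ be the translates $V_j(u+iy_j)$, and so on. With $\tilde\chi_j(u)=u+2\pi i+\tilde\eta_j(u)$ we have $\chi_j(u+iy_j)=\tilde\chi_j(u)+iy_j$. Multiplying (4) at $u+iy_j$ by $e^{-iy_j}$ shows that (4) holds for the translated objects. By (1), on every compact set $|\tilde F_j|$ lies between $C^{-1}e^{\max(\nu x,x)}$ and $Ce^{\max(\nu x,x)}$ for large $j$, since $\lambda_j,L_j\to\infty$; and every compact set is eventually in the domain of $\tilde F_j$, since $m_j|a_j|>L_j+\lambda_j$.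 Montel's theorem gives, along a further subsequence and locally uniformly:

- $\tilde F_j\to F$ on $\mathbb C$, with $C^{-1}e^\theta\le|F|\le Ce^\theta$, $\theta(x)=\max(\nu x,x)$;
- $\tilde V_j\to V$ on $\{x>0\}$, with $1/C\le|V|\le C_1$;
- $\tilde\eta_j\to\eta$ and $\tilde g_j\to g$ on $\{x>K_0\}$, with $|\eta|\le\min(1,C_3/x)$, because $\rho(u)=\min(x,L_j-x)\to x$.

Equation (4) passes to the limit. The $\tilde g_j$ are zero-free and $g(K)=\lim\tilde g_j(K)=0$, so $g\equiv0$ on $\{x>K_0\}$ by Hurwitz. Thus $F(u+2\pi i+\eta(u))=F(u)$ on $\{x>K_0\}$, which contradicts Lemma 4(i); note $K_0\ge16\ge2$.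

The right line. If the claim fails there, then along a subsequence $g_j(L_j-K+iy_j)\to0$. Put $\tilde F_j(u)=e^{-L_j-iy_j}F_j(u+L_j+iy_j)$ and let $\tilde V_j,\tilde\eta_j,\tilde g_j$ be the translates by $L_j+iy_j$. Dividing (4) at $u+L_j+iy_j$ by $e^{L_j+iy_j}$ shows that (4) holds for them on $\{-L_j+K_0<x<-K_0\}$. Now $\theta_j(x+L_j)-L_j$ equals $x$ on $[-L_j,0]$ and $\mu x$ on $[0,\lambda_j]$, and $\tilde F_j$ is defined for $x<m_j|b_j|$, where $m_j|b_j|>\lambda_j$. As before we obtain limits: $\tilde F_j\to F$ on $\mathbb C$ with $\theta(x)=\max(x,\mu x)$; $\tilde V_j\to V$ on $\{x<0\}$; $\tilde\eta_j\to\eta$ and $\tilde g_j\to g$ on $\{x<-K_0\}$ with $|\eta|\le\min(1,C_3/|x|)$. As $g(-K)=0$, Hurwitz gives $g\equiv0$, so $F(u+2\pi i+\eta(u))=F(u)$ on $\{x<-K_0\}$. This contradicts Lemma 4(ii), and the claim is proved.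

**Step 4 (minimum principle against Cauchy's estimate).** For $j\ge j_1$ the function $\log|g_j|$ is harmonic on a neighbourhood of $\{K\le x\le L_j-K\}$, since $g_j$ is zero-free, and it is periodic in $y$. So it attains its minimum over this closed strip, and by the minimum principle it attains it on the boundary. Hence $|g_j|\ge c$ on the strip. But at $x=L_j/2$, (5) gives $|g_j|\le2C_5/L_j\to0$. This contradiction proves Theorem 1. $\blacksquare$

## 7. Explicit weights: proof of Corollary 2

**Part (a).** We check the hypotheses of Theorem 1. The series $\sum\ell_i$ converges since $\mathcal L_i\le\mathcal L_0+i$. So $s_j<0$, $s_j\uparrow0$ and $s_{j+1}-s_j=\ell_j$. The slopes $0,1,\frac32,\frac94,\dots$ increase, so $\varphi$ is convex, and it is continuous and non-decreasing. The increment of $\varphi$ over $[s_j,s_{j+1}]$ is $(3/2)^j\ell_j=\mathcal L_j$, so $\varphi$ is unbounded. Thus $w$ is a log-convex radial weight.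

For $j\ge2$ put $m_j=(3/2)^j\ge2$, $a_j=s_j$, $b_j=s_{j+1}$, $\nu=\frac23$, $\mu=\frac32$. Then $L_j=m_j\ell_j=\mathcal L_j\to\infty$. The neighbouring intervals $[s_{j-1},s_j]$ and $[s_{j+1},s_{j+2}]$ carry the slopes $\frac23m_j$ and $\frac32m_j$, and their lengths satisfy $m_j\ell_{j-1}=\frac32\mathcal L_{j-1}$, $m_j\ell_{j+1}=\frac23\mathcal L_{j+1}$. So $\lambda_j=\min(\frac32\mathcal L_{j-1},\frac23\mathcal L_{j+1})\to\infty$ is admissible, and $b_j+\lambda_j/m_j\le s_{j+2}<0$. Theorem 1 applies.

**Part (b), Step 1 (how fast $w$ grows when $\delta$ is halved).** Let $\mathcal L$ be any sequence as in (a). Since $\sum_p(2/3)^p=3$ and $\sum_pp(2/3)^p=6$,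
$$|s_k|\le(2/3)^k\sum_{p\ge0}(\mathcal L_k+p)(2/3)^p=(2/3)^k(3\mathcal L_k+6),\qquad|s_{j+1}|\ge3(2/3)^{j+1}\mathcal L_j.$$
Hence, using $\mathcal L_{j+10}\le\mathcal L_j+10$ and $\mathcal L_j\ge1$,
$$\frac{|s_{j+10}|}{|s_{j+1}|}\le(2/3)^9\,\frac{3(\mathcal L_j+10)+6}{3\mathcal L_j}\le13\,(2/3)^9<\tfrac12.$$
Let $s\in[s_j,s_{j+1}]$. Then $|s|/2\ge|s_{j+1}|/2\ge|s_{j+10}|$. By the same inequality with $j+9$ in place of $j$, $|s|/4\ge|s_{j+10}|/2\ge|s_{j+19}|$. So $s/4\le s_{j+19}\le s_{j+20}$ and
$$\varphi(s/4)-\varphi(s)\le\varphi(s_{j+20})-\varphi(s_j)=\sum_{i=j}^{j+19}\mathcal L_i\le20(\mathcal L_j+20).$$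
Let $\delta$ be small and $s=\log(1-\delta)\in[s_j,s_{j+1}]$. Then $\delta\le|s|\le2\delta$, so $\log(1-\delta/2)\le-\delta/2\le s/4$, and
$$\log w(1-\delta/2)-\log w(1-\delta)\le20(\mathcal L_j+20),\qquad\frac1\delta\ge\frac1{|s|}\ge\frac1{|s_j|}\ge\frac{(3/2)^j}{3\mathcal L_j+6}.$$

**Part (b), Step 2 (choosing $\mathcal L$ slowly enough).** Extend $\Lambda$ by $1$ to $(0,1)$; it stays non-decreasing. Let $q_j=(3/2)^j/(3j+9)$. As $q_{j+1}/q_j=\frac32\cdot\frac{j+3}{j+4}\ge\frac98$, $q_j$ increases to $\infty$. Put $\mathcal L_0=1$, and let $\mathcal L_{j+1}=\mathcal L_j+1$ if $20(\mathcal L_j+21)\le\log\Lambda(q_{j+1})$ and $\mathcal L_{j+1}=\mathcal L_j$ otherwise. Since $\Lambda$ is unbounded, the sequence cannot stay constant forever, so $\mathcal L_j\to\infty$; also $\mathcal L_j\le j+1$. Whenever an increase occurs we have $20(\mathcal L_{j+1}+20)\le\log\Lambda(q_{j+1})$, and this inequality persists until the next increase because $\Lambda(q_j)$ is non-decreasing in $j$. So $20(\mathcal L_j+20)\le\log\Lambda(q_j)$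 for all large $j$. By Step 1 and $3\mathcal L_j+6\le3j+9$ we have $1/\delta\ge q_j$, whence
$$\log w(1-\delta/2)-\log w(1-\delta)\le20(\mathcal L_j+20)\le\log\Lambda(q_j)\le\log\Lambda(1/\delta)$$
for all small $\delta$. $\square$

## 8. Slow weights: shears, lemniscate domains, and the proof of Theorem 3

In the two-corner map of Section 3 the zeros appeared because $\beta=e^{2\pi i\mu}-1\neq0$. If instead the slope is multiplied at the right corner by an integer $\mu=l\ge2$, then $\beta=0$ and the return error is $\alpha e^{\nu u}$ divided by $e^u$, which is zero-free. In terms of maps, the term $e^{lu}$ is the $l$-th power of the first component, so passing the corner is a shear $(p,q)\mapsto(p,q+cp^l)$ of $\mathbb C^2$, and shears preserve injectivity. We therefore build $f$ as a limit of compositions of shears. The resulting map lives not on a round disk but on a domain $\Omega$ bounded by limits of lemniscates. A Riemann map brings it back to $\mathbb D$ and distorts the radius; the hypothesis on $w$ is what tolerates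 this distortion.

**Step 1 (parameters).** This step chooses the degrees. Multiplying $w$ by a constant we may assume $w(0)=1$; the hypothesis does not change, and necessarily $A\ge1$. Fix $Q\ge10^4$ with $Q>A^2$, and let
$$\varepsilon=2/\sqrt Q\le0.02,\qquad R_i=Q^i.$$
For $i\ge1$ choose $\delta_i\in(0,1)$ with $w(1-\delta_i)=Q^i$. By monotonicity the $\delta_i$ decrease, and they tend to $0$ since $w$ is bounded on each $[0,r]$, $r<1$. If $\delta_i\le\frac12$, two applications of the hypothesis give $w(1-\delta_i^4)\le Aw(1-\delta_i^2)\le A^2Q^i<Q^{i+1}$, so $\delta_{i+1}<\delta_i^4$.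

Let $N$ be a large integer with $\delta_{N+1}\le\frac14$. Set $n_0=1$ and, for $i\ge1$, $n_i=2^{k_i}$ with $k_i=\lceil\log_2(1/\delta_{N+i})\rceil$. Then
$$1/\delta_{N+i}\le n_i\le2/\delta_{N+i},$$
$k_1\ge2$, and $k_{i+1}>k_i$ because $\log_2(1/\delta_{N+i+1})>4\log_2(1/\delta_{N+i})$. So $l_i:=n_i/n_{i-1}$ is an integer $\ge2$ for all $i\ge1$. Moreover $\delta_{N+i}\le\delta_{N+1}^{4^{i-1}}$. Put $C_Q=\log(3Q^2)\ge1$. Taking $N$ large we may assume
$$C_Q\,4^{i+2}\le\delta_{N+i}^{-1/2}\qquad(i\ge1).\tag{8}$$
Indeed, let $D=\delta_{N+1}^{-1/2}\ge64\,C_Q$; then $\delta_{N+i}^{-1/2}\ge D^{4^{i-1}}\ge D^i\ge4^{3i}C_Q\ge4^{i+2}C_Q$.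

**Step 2 (the polynomials).** Let $h_{-1}=0$, $h_0=z$ and
$$h_{i+1}=h_{i-1}+R_{i+1}\Big(\frac{h_i}{R_{i+1}}\Big)^{l_{i+1}}\qquad(i\ge0).\tag{9}$$
For instance $h_1=R_1(z/R_1)^{n_1}$ and $h_2=z+R_2(h_1/R_2)^{l_2}$. The polynomial $h_i$ has degree $n_i$ for $i\ge0$. Put $\tau_i=|h_i|/R_{i+1}$ and $\Omega_i=\{\tau_i<1\}$, a bounded open set; $\Omega_0$ is the disc $\{|z|<R_1\}$.

Claim: for every $i\ge0$, if $\tau_i\ge1$ then $|h_{i-1}|\le\varepsilon|h_i|$; and
$$\tau_i\le1\Rightarrow|h_{i+1}|\le(1+\varepsilon)R_{i+1};\qquad\tau_i\ge1\Rightarrow(1-\varepsilon)\tau_i^{l_{i+1}}\le\frac{|h_{i+1}|}{R_{i+1}}\le(1+\varepsilon)\tau_i^{l_{i+1}}.\tag{10}$$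

For $i=0$ the first statement is trivial. Assume it for some $i$. On $\{\tau_i=1\}$ it says $|h_{i-1}|\le\varepsilon R_{i+1}$, so by the maximum principle this holds on $\{\tau_i\le1\}$, and (9) gives the first half of (10). If $\tau_i\ge1$, then $|h_{i-1}|\le\varepsilon R_{i+1}\tau_i\le\varepsilon R_{i+1}\tau_i^{l_{i+1}}$, and (9) gives the second half. Now let $\tau_{i+1}\ge1$, that is $|h_{i+1}|\ge QR_{i+1}$. By (10), $\tau_i>1$. If $\tau_i\le2\sqrt Q$, then $\varepsilon|h_{i+1}|\ge2\sqrt Q\,R_{i+1}\ge|h_i|$. If $\tau_i>2\sqrt Q$, then by (10) $|h_{i+1}|\ge\frac12\tau_i^2R_{i+1}$, so $\varepsilon|h_{i+1}|\ge\frac1{\sqrt Q}\tau_i^2R_{i+1}\ge|h_i|$. This is the first statement for $i+1$.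

**Step 3 (the domain $\Omega$).** We show that $\Omega:=\bigcup_i\Omega_i$ is a bounded simply connected domain and locate its boundary.

By (10), $|h_{i+1}|\le1.02\,R_{i+1}<R_{i+2}$ on $\overline{\Omega_i}$, so $\overline{\Omega_i}\subset\Omega_{i+1}$. Where $\tau_i\ge1$, (10) gives $h_{i+1}\ne0$, so all zeros of $h_{i+1}$ lie in $\Omega_i$. Every component of $\Omega_{i+1}$ contains a zero of $h_{i+1}$: otherwise, as $|h_{i+1}|=R_{i+2}$ on its boundary, the minimum and maximum principles would make $h_{i+1}$ constant. So if $\Omega_i$ is connected, all zeros lie in the one component of $\Omega_{i+1}$ containing $\Omega_i$, and $\Omega_{i+1}$ is connected. Since $\Omega_0$ is a disc, all $\Omega_i$ are connected. By the maximum principle for $h_i$, the interior of a Jordan curve in $\Omega_i$ lies in $\Omega_i$. So each $\Omega_i$ is simply connected, and so is the increasing union $\Omega$.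

If $\tau_k\ge2Q$ at a point, then by (10) $\tau_{k+1}\ge(1-\varepsilon)\tau_k^2/Q\ge2Q$. Hence $\tau_i\ge2Q$ for all $i\ge k$ and the point is not in $\Omega$. So $\tau_k<2Q$ on $\Omega$ for all $k$. We sharpen this to
$$\{\tau_k\le T_k\}\subset\Omega_{k+1}\subset\Omega\subset\{\tau_k<T_k'\},\qquad T_k=(Q/2)^{1/l_{k+1}},\quad T_k'=(3Q^2)^{1/l_{k+1}}.\tag{11}$$
If $\tau_k\le T_k$, then by (10) $|h_{k+1}|\le1.02\cdot\frac Q2R_{k+1}<R_{k+2}$. On $\Omega$ we have $|h_{k+1}|<2QR_{k+2}=2Q^2R_{k+1}$, so, where $\tau_k\ge1$, (10) gives $\tau_k^{l_{k+1}}<2Q^2/0.98<3Q^2$. With $k=0$ we see that $\Omega$ is bounded.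

**Step 4 (the limit map and its growth).** On $\Omega_i$ we have $|h_k|\le3R_{i+1}$ for all $k\ge i$. Indeed $|h_i|,|h_{i+1}|\le2R_{i+1}$ there. Inductively, for $k\ge i+1$, since $3R_{i+1}/R_{k+1}<1$ and $l_{k+1}\ge2$,
$$|h_{k+1}-h_{k-1}|=R_{k+1}\Big(\frac{|h_k|}{R_{k+1}}\Big)^{l_{k+1}}\le R_{k+1}\Big(\frac{3R_{i+1}}{R_{k+1}}\Big)^2=9R_{i+1}Q^{-(k-i)}\quad\text{on }\Omega_i,\tag{12}$$
and the sum of the right sides over $k\ge i+1$ is less than $R_{i+1}$. So $\mathcal E=\lim h_{2k}$ and $\mathcal O=\lim h_{2k+1}$ exist locally uniformly on $\Omega$. Put $f=(\mathcal E,\mathcal O)$. Then, for $i\ge0$,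
$$\tfrac12R_{i+1}\le|f|\le5R_{i+2}\quad\text{on }\Omega_{i+1}\setminus\Omega_i.\tag{13}$$
The upper bound holds since both components are at most $3R_{i+2}$ on $\Omega_{i+1}$. For the lower bound use (12) with $i+1$ in place of $i$, and distinguish two cases.

If $|h_{i+1}|\ge20R_{i+1}$ at the point, the component of parity $i+1$ differs from $h_{i+1}$ by at most $9R_{i+2}(Q^{-1}+Q^{-3}+\cdots)\le10R_{i+1}$, so it is at least $10R_{i+1}$.

If $|h_{i+1}|<20R_{i+1}$, the component of parity $i$ differs from $h_i$ by at most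
$$R_{i+2}(20/Q)^2+9R_{i+2}(Q^{-2}+Q^{-4}+\cdots)\le410R_{i+1}/Q\le\tfrac12R_{i+1},$$
where the first term bounds $|h_{i+2}-h_i|$. Since $|h_i|\ge R_{i+1}$ outside $\Omega_i$, the component is at least $\frac12R_{i+1}$.

By (13), a set $\{|f|\le M\}$ lies in some $\Omega_i$, whose closure is a compact subset of $\Omega$. So $f:\Omega\to\mathbb C^2$ is proper.

**Step 5 ($f$ is an injective immersion).** The approximants are injective, but, as in Section 3, limits in $\mathbb C^2$ may lose injectivity. The remedy is that the map recording failures of injectivity goes from $\mathbb C^2$ to $\mathbb C^2$, where a Hurwitz theorem does hold for isolated zeros, and that properness excludes non-isolated ones. We use two classical facts. The first is the Hurwitz–Rouché theorem: if holomorphic maps $\Phi_k\to\Phi$ locally uniformly between domains of $\mathbb C^2$, then an isolated zero of $\Phi$ is a limit of zeros of the $\Phi_k$. The second is Remmert's proper mapping theorem: the image of an analytic set under a proper holomorphic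 map is analytic; if the fibres are finite, the dimension is preserved.

Let $f^{(k)}$ be the pair $\{h_{k-1},h_k\}$ ordered with the even index first. Then $f^{(0)}=(z,0)$, and by (9) $f^{(k+1)}$ arises from $f^{(k)}$ by adding to one component a polynomial in the other. These shears are automorphisms of $\mathbb C^2$, so $f^{(k)}$ is an injective immersion. Hence
$$G_k(z,\zeta)=\frac{f^{(k)}(z)-f^{(k)}(\zeta)}{z-\zeta},\qquad G_k(z,z)=f^{(k)\prime}(z),$$
has no zeros on $\Omega\times\Omega$. Let $G$ be the corresponding map for $f$. Then $G_k\to G$ locally uniformly: this is clear off the diagonal, and for $z,\zeta$ in a small disc $G_k=\int_0^1f^{(k)\prime}(\zeta+t(z-\zeta))\,dt$, where the derivatives converge uniformly. By Hurwitz–Rouché, $G$ has no isolated zeros.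

Two facts about $f$ near $0$. All $h_k(0)=0$, and $l_k\ge2$, so by (9) $h_{i+1}'(0)=h_{i-1}'(0)$; hence $f(0)=0$ and $f'(0)=(1,0)\ne0$. Further, $0$ is the only zero of $f$. Outside $\Omega_0$ we have $|f|\ge R_1/2$ by (13). On $\Omega_0=\{|z|<R_1\}$, (12) with $i=0$ gives $|\mathcal E-z|\le9R_1(Q^{-1}+Q^{-3}+\cdots)\le10R_1/Q$; since $\mathcal E-z$ vanishes at $0$, Schwarz's lemma gives $|\mathcal E-z|\le\frac{10}Q|z|$, so $\mathcal E\ne0$ for $z\ne0$.

Suppose $Z=\{G=0\}\ne\emptyset$ and let $Z_1$ be an irreducible component. It has positive dimension, as $Z$ has no isolated points, and its dimension is $1$, as otherwise $Z_1=\Omega\times\Omega$ and $f$ would be constant. On $Z$ we have $f(\zeta)=f(z)$. So the projection $Z_1\to\Omega$, $(z,\zeta)\mapsto z$, is proper: the part over a compact set $\mathcal K$ is a closed subset of $\mathcal K\times f^{-1}(f(\mathcal K))$, which is compact since $f$ is proper. Its fibres lie in the sets $\{\zeta:f(\zeta)=f(z)\}$, which are compact and discrete, hence finite. By Remmert's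 theorem the image of $Z_1$ is a one-dimensional analytic subset of the connected open set $\Omega\subset\mathbb C$, that is, all of $\Omega$. So $G(0,\zeta_0)=0$ for some $\zeta_0$: either $\zeta_0=0$ and $f'(0)=0$, or $\zeta_0\ne0$ and $f(\zeta_0)=f(0)=0$. Both were excluded. So $G$ has no zeros, and $f:\Omega\to\mathbb C^2$ is a proper holomorphic embedding.

**Step 6 (the Green function of $\Omega$).** We compare the exhaustion $\Omega_i$ with the radius in the disk. Let $\psi:\mathbb D\to\Omega$ be a Riemann map with $\psi(0)=0$, and let $G_\Omega(z)=-\log|\psi^{-1}(z)|$. It is harmonic and positive on $\Omega\setminus\{0\}$, superharmonic on $\Omega$, and tends to $0$ at $\partial\Omega$. For $j\ge1$ let $\Omega_j^-=\{|h_j|<2R_j\}$. By (10),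
$$\overline{\Omega_{j-1}}\subset\Omega_j^-,\qquad\overline{\Omega_j^-}\subset\Omega_j .$$
Let $m_j^-$ and $M_j^-$ be the minimum and maximum of $G_\Omega$ on $\partial\Omega_j^-=\{|h_j|=2R_j\}$. On $\partial\Omega_{j+1}^-$ we have $|h_{j+1}|=2R_{j+1}$, so (10) gives $\tau_j>1$ and $\tau_j^{l_{j+1}}\le2/0.98$. Hence
$$\text{on }\partial\Omega_{j+1}^-:\quad1\le\tau_j\le3^{1/l_{j+1}}.\tag{14}$$

Start, $j=1$. As $h_1=R_1(z/R_1)^{n_1}$, on $\partial\Omega_1^-$ we have $|z|=2^{1/n_1}R_1$. By (11) with $k=0$, where $l_1=n_1$, $\{|z|<T_0R_1\}\subset\Omega\subset\{|z|<T_0'R_1\}$. Comparison of Green functions gives $\log(T_0R_1/|z|)\le G_\Omega\le\log(T_0'R_1/|z|)$ there, so $m_1^-\ge\log(Q/4)/n_1$ and $M_1^-\le\log(3Q^2)/n_1$.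

Lower step. The closure of $\{2R_j<|h_j|<T_jR_{j+1}\}$ lies in $\Omega$ by (11) and does not contain $0$, since $h_j(0)=0$. On this set the function on the right below is harmonic; it equals $m_j^-$ where $|h_j|=2R_j$ and $0$ where $|h_j|=T_jR_{j+1}$. The minimum principle gives
$$G_\Omega\ge m_j^-\,\frac{\log(T_jR_{j+1}/|h_j|)}{\log(T_jQ/2)}.$$
By (14), on $\partial\Omega_{j+1}^-$ we have $R_{j+1}\le|h_j|\le3^{1/l_{j+1}}R_{j+1}<T_jR_{j+1}$, so these points lie in the set. There $\log(T_j/\tau_j)\ge\log(Q/6)/l_{j+1}$, while $T_jQ/2\le Q^2$. Hence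
$$m_{j+1}^-\ge m_j^-\,\frac{\log(Q/6)}{2\,l_{j+1}\log Q}\ge\frac{m_j^-}{4\,l_{j+1}}.$$

Upper step. On $\Omega\cap\{|h_j|>2R_j\}$ the function on the right below is harmonic and, by (11), positive; it equals $M_j^-$ where $|h_j|=2R_j$. As $G_\Omega\to0$ at $\partial\Omega$, the maximum principle gives
$$G_\Omega\le M_j^-\,\frac{\log(T_j'R_{j+1}/|h_j|)}{\log(T_j'Q/2)}.$$
With $\tau_j\ge1$ from (14) and $T_j'\ge1$,
$$M_{j+1}^-\le M_j^-\,\frac{\log(3Q^2)}{l_{j+1}\log(Q/2)}\le\frac{3M_j^-}{l_{j+1}},$$
because $3Q^2\le(Q/2)^3$. Since $n_j=n_1l_2\cdots l_j$, we conclude, for $j\ge1$,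
$$m_j^-\ge\frac{\log(Q/4)}{4^{j-1}n_j},\qquad M_j^-\le\frac{3^{j-1}\log(3Q^2)}{n_j}.\tag{15}$$

**Step 7 (comparison with $w$).** Let $i\ge1$, $z\in\Omega_{i+1}\setminus\Omega_i$ and $r=|\psi^{-1}(z)|$. As $z\notin\Omega_i^-$, the maximum principle on $\Omega\setminus\overline{\Omega_i^-}$ gives $G_\Omega(z)\le M_i^-$. As $z\in\Omega_{i+1}\subset\Omega_{i+2}^-$ and $G_\Omega$ is superharmonic, the minimum principle gives $G_\Omega(z)\ge m_{i+2}^-$. By (15), $n_i\ge1/\delta_{N+i}$ and (8),
$$M_i^-\le3^{i-1}C_Q\,\delta_{N+i}\le\delta_{N+i}^{1/2}\le1.$$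
By (15) and $n_{i+2}\le2/\delta_{N+i+2}$,
$$\tfrac12m_{i+2}^-\ge4^{-(i+2)}\,\delta_{N+i+2}\log(Q/4)\ge\delta_{N+i+2}^2,$$
where the last inequality holds since (8) at $i+2$ gives $\delta_{N+i+2}\le\delta_{N+i+2}^{1/2}\le4^{-(i+4)}$, and $\log(Q/4)\ge1$. Since $1-r=1-e^{-G_\Omega(z)}$ and $\frac12t\le1-e^{-t}\le t$ for $0\le t\le1$,
$$\delta_{N+i+2}^2\le\tfrac12m_{i+2}^-\le1-r\le M_i^-\le\delta_{N+i}^{1/2}.$$
Now use the hypothesis on $w$ twice: with $\delta=\delta_{N+i}^{1/2}\le\frac12$ it gives $Q^{N+i}=w(1-\delta_{N+i})\le A\,w(1-\delta_{N+i}^{1/2})$, and with $\delta=\delta_{N+i+2}$ it gives the last inequality in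
$$A^{-1}Q^{N+i}\le w(1-\delta_{N+i}^{1/2})\le w(r)\le w(1-\delta_{N+i+2}^2)\le A\,Q^{N+i+2}.$$
By (13), $\frac12Q^{i+1}\le|f(z)|\le5Q^{i+2}$. Hence $|f(z)|\asymp w(|\psi^{-1}(z)|)$ on $\Omega\setminus\Omega_1$.

**Step 8 (removing the zero of $f$).** Since $f(0)=0$ while $w>0$, we translate the image. The set $f(\Omega)\subset\mathbb C^2$ has measure $0$, being the smooth image of a real surface in a space of real dimension four. So there is $v\in\mathbb C^2$ with $|v|<R_1/4$ and $-v\notin f(\Omega)$. Outside $\Omega_0$ we have $|v|\le\frac12|f|$ by (13), hence $\frac12|f|\le|f+v|\le2|f|$. On the compact set $\overline{\Omega_1}\subset\Omega$ both $|f+v|$ and $w(|\psi^{-1}|)$ are continuous and positive, hence bounded above and below by positive constants. So $|f+v|\asymp w(|\psi^{-1}|)$ on all of $\Omega$, and $(f+v)\circ\psi:\mathbb D\to\mathbb C^2$ is a proper holomorphic embedding with $|(f+v)\circ\psi|\asymp w$. $\blacksquare$
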